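
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Rational classes in $F^2$ of an elliptic surface minus its singular fibers}


\begin{abstract}
Let $U$ be the complement of the singular fibers in the minimal elliptic surface $Y^2=X^3+X^2+t^n$ over the $t$-line. We show that the space $F^2\cap H^2_B(U,\mathbb Q(2))$ has dimension $2$ if $6\nmid n$ and dimension $4$ if $6\mid n$, and that it is always spanned by $\operatorname{dlog}$ of global sections of $\mathcal K_2$. This answers a question of Asakura for $n=2,3,5,7,11,13,17,19,23,29$. For the upper bound, a class with a nonzero component in a suitable eigenspace of $t\mapsto e^{2\pi i/n}t$ would force a certain ratio of periods to be compatible with complex conjugation. The ratio is a hypergeometric integral, and strict convexity in a parameter excludes the compatibility.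
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $n\ge 1$ and let $\pi:\mathcal X\to\mathbb P^1$ be the minimal elliptic surface over $\mathbb C$ whose general fiber $\pi^{-1}(t)$ is the elliptic curve
\[
Y^2=X^3+X^2+t^n .
\]
Let $U\subset\mathcal X$ be the complement of all singular fibers, and let $\mathcal K_2$ be the Zariski sheaf of $K_2$ on $U$. The map
\[
\operatorname{dlog}:\Gamma(U,\mathcal K_2)\to\Gamma(U,\Omega^2_U),\qquad \{f,g\}\mapsto \frac{df}{f}\wedge\frac{dg}{g},
\]
produces $2$-forms with two special properties. They have logarithmic poles along the boundary of $U$, so their classes lie in the step $F^2$ of the Hodge filtration of $H^2(U,\mathbb C)$; and all their periods lie in $(2\pi i)^2\mathbb Q$, so their classes lie in $H^2_B(U,\mathbb Q(2))=(2\pi i)^2H^2(U,\mathbb Q)$. We put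
\[
V_n:=F^2\cap H^2_B(U,\mathbb Q(2))\subset H^2(U,\mathbb C)
\]
and ask whether $K_2$ accounts, after tensoring with $\mathbb Q$, for all of $V_n$. On the torus $\mathbb G_m^2$ in place of $U$ it does: $H^2(\mathbb G_m^2,\mathbb C)$ is spanned by $\operatorname{dlog}x\wedge\operatorname{dlog}y$, whose period over $|x|=|y|=1$ is $(2\pi i)^2$, so the rational classes in $F^2$ are its rational multiples.

On $U$ two symbols are at hand:
\begin{equation}\label{eq:symbols}
\alpha=\Bigl\{\frac{Y-X}{Y+X},-\frac{t^n}{X^3}\Bigr\},\qquad
\beta=\Bigl\{\frac{iY-(X+2/3)}{iY+(X+2/3)},-\frac{t^n+4/27}{(X+2/3)^3}\Bigr\}.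
\end{equation}
For $n=2,3,5,7,11,13,17,19,23,29$ it is known that the image of $\operatorname{dlog}$ has rank $2$ and is generated by $\operatorname{dlog}\alpha$ and $\operatorname{dlog}\beta$. Whether $\dim_{\mathbb Q}V_n=2$ for these $n$ was stated as an open problem by Asakura \cite{Asakura}.

To see what answer to expect, look at the singular fibers. Over $t=0$ there is a fiber of type $I_n$, and over each of the $n$ points with $t^n=-4/27$ a nodal fiber $I_1$. A vanishing cycle, carried around the corresponding point of the base, sweeps out a real $2$-torus in $U$. So there are $n+1$ tori, one for each of these fibers, and a class in $V_n$ is determined by its periods over them (Proposition~\ref{prop:residues}); in particular $\dim V_n\le n+1$. The class of $\alpha$ has a nonzero period only over the torus at $t=0$; the class of $\beta$ has equal nonzero periods over the other $n$ tori and none at $t=0$. For $n=1$ this already gives $\dim V_1=2$. For $n\ge2$ the question is whether there are classes whose periods over the $n$ tori at $t^n=-4/27$ are \emph{not}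 all equal. Such a class has a nonzero component in a nontrivial eigenspace of $t\mapsto e^{2\pi i/n}t$. The eigenspaces we shall use contain only one logarithmic form up to scalars, and for the ratio of two periods of this form rationality of the class is a strong condition. It turns out that such classes exist exactly when $6\mid n$.

\begin{theorem}\label{thm:main}
For every $n\ge1$,
\[
\dim_{\mathbb Q}V_n=\begin{cases}2&\text{if }6\nmid n,\\ 4&\text{if }6\mid n,\end{cases}
\]
and the natural map $\operatorname{dlog}\Gamma(U,\mathcal K_2)\otimes\mathbb Q\to V_n$ is an isomorphism. If $6\nmid n$, then $\operatorname{dlog}\alpha$ and $\operatorname{dlog}\beta$ form a $\mathbb Q$-basis of $V_n$.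
\end{theorem}

\begin{corollary}\label{cor:answer}
For every prime $n$, $\dim_{\mathbb Q}V_n=2$. In particular the answer to Asakura's question is yes for each $n\in\{2,3,5,7,11,13,17,19,23,29\}$.
\end{corollary}

The proof does not use the rank result quoted above.

\subsection{The argument for $n=2$}\label{sec:n2}

Here is the main idea in the smallest case where there is something to prove. Let $c=4/27$, $t_0=i\sqrt c$, and
\[
\omega_k=\frac{t^k}{t^2+c}\,\frac{dt}{t}\wedge\frac{dX}{Y}.
\]
Lemma~\ref{lem:logforms} says that every logarithmic form on $U$ is a combination of $\omega_0,\omega_1,\omega_2$. The involution $\sigma:t\mapsto-t$ acts on $\omega_k$ by $(-1)^k$, and it preserves $V_2$; so $V_2=V^+\oplus V^-$ with $V^-\subset\mathbb C\omega_1$. An invariant class has equal periods over the tori at $t_0$ and $-t_0$, so by Proposition~\ref{prop:residues} it is determined by two rational numbers, and $\dim V^+\le2$. Everything therefore hinges on $V^-$. Suppose $a\omega_1\in V_2$ with $a\neq0$. Then the ratio of any two periods of $\omega_1$ with nonzero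 denominator is rational, hence \emph{real}.

Put $z=-t^2/c$, so that $t=t_0$ corresponds to $z=1$. The fiber has a cycle $\delta_0$ vanishing at $z=0$ and a cycle $\delta_1$ vanishing at $z=1$, with $\int_{\delta_0}\frac{dX}Y=2\pi iF(z)$ and $\int_{\delta_1}\frac{dX}Y=2\pi F(1-z)$ for a hypergeometric series $F$ with $F(0)=1$. One $2$-cycle is the torus $T$ swept out by $\delta_1$ over a small circle around $t_0$; the period $\tau$ of $\omega_1$ over it is a residue. For the second, carry $\delta_0$ from near $t=0$ towards $t_0$, once around $t_0$, and back. It returns as $\delta_0+\delta_1$, so this is not a closed chain, but combining it with its images under $\sigma$ and with half circles around $t=0$ one can close it to a $2$-cycle $W$. The half circles can be shrunk, and the factor $t$ in $\omega_1$ kills their contribution in the limit. On the way out and back the contributions of $\delta_0$ cancel and that of $\delta_1$ remains: an integral of $z^{-1/2}F(1-z)/(1-z)$, whose logarithmic divergence at $z=1$ is compensated by the circle around $t_0$. The outcome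 (Proposition~\ref{prop:ratio}) is
\[
\frac1\tau\int_W\omega_1=4\Bigl[\frac12+\frac{i}{2\pi}\bigl(\Lambda-C(\tfrac12)\bigr)\Bigr],\qquad
C(a)=\int_0^1\bigl[(1-u)^{a-1}F(u)-1\bigr]\frac{du}u ,
\]
where the real number $\Lambda$ is the constant term in the logarithmic expansion of $2\pi F$ at $1$. So $C(\frac12)=\Lambda$ would follow. But by the inequality of arithmetic and geometric means
\[
(1-u)^{-1/2}<\tfrac12\bigl[(1-u)^{-5/6}+(1-u)^{-1/6}\bigr]\qquad(0<u<1),
\]
and $F>0$, so $C(\frac12)<\frac12\bigl[C(\frac16)+C(\frac56)\bigr]$. For the parameters $a=\frac16$ and $a=\frac56$ a factor of the hypergeometric coefficients cancels, both integrals become elementary, and their average turns out to be exactly $\Lambda$ (Lemma~\ref{lem:convex}). Hence $C(\frac12)<\Lambda$, a contradiction. So $V^-=0$.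

For general $n$ the parameter $\frac12$ becomes $k/n$, the inequality of means becomes strict convexity of $C$, and the argument works for $\frac16<\frac kn<\frac56$; one now compares the eigenspaces of $k$ and $n-k$, which complex conjugation exchanges. Galois conjugation then reaches all eigenspaces except those where $k/n$ has denominator $1$ or $6$. For denominator $6$ the values $\frac16,\frac56$ are exactly the endpoints, where equality holds, and there new classes do exist.

\section{Logarithmic forms on $U$}

\subsection{Singular fibers}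

Throughout, $c=4/27$ and $\zeta=e^{2\pi i/n}$. The discriminant of $X^3+X^2+e$ is $-e(4+27e)$. With $e=t^n$ we see that the fiber at $t=0$ is of type $I_n$ and that the $n$ fibers at $t^n=-c$ are of type $I_1$. At infinity put $s=1/t$, $X=s^{-2m}x$, $Y=s^{-3m}y$ with $m=\lceil n/6\rceil$; then
\[
y^2=x^3+s^{2m}x^2+s^{6m-n},\qquad 0\le 6m-n\le5 .
\]
Its discriminant has order $2(6m-n)<12$ at $s=0$, so the equation is minimal there. So the fiber at $\infty$ is smooth if and only if $6\mid n$; otherwise the Weierstrass fiber is the cuspidal cubic $y^2=x^3$, that is, the fiber is additive.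

Let $B\subset\mathbb P^1$ be the complement of $0$, of the roots of $t^n=-c$, and, if $6\nmid n$, of $\infty$. Then $U=\pi^{-1}(B)$. Fix $t_0$ with $t_0^n=-c$ and put $t_j=\zeta^jt_0$. The automorphism
\[
\sigma:(X,Y,t)\mapsto(X,Y,\zeta t)
\]
acts on $\mathcal X$ and on $U$, and
\[
\omega_k:=\frac{t^k}{t^n+c}\,\frac{dt}t\wedge\frac{dX}Y\qquad\text{satisfies}\qquad\sigma^*\omega_k=\zeta^k\omega_k .
\]

Let $\bar X\to\mathcal X$ be obtained by blowing up points of the singular fibers so that $\bar D:=\bar X\setminus U$ has simple normal crossings. We choose the blow-ups as follows. The $I_n$ fiber with $n\ge2$ is already a cycle of smooth rational curves. A nodal fiber $I_1$ is blown up once at the node; its strict transform and the exceptional curve then meet in two points and form a cycle of two smooth rational curves. By Kodaira's classification, an additive fiber becomes, after the blow-ups needed for normal crossings, a tree of smooth rational curves.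

A \emph{log form} is a section of $\Omega^2_{\bar X}(\log\bar D)$ over $\bar X$. By Deligne \cite{Deligne}, $H^0(\bar X,\Omega^2(\log\bar D))\to H^2(U,\mathbb C)$ is injective with image $F^2H^2(U,\mathbb C)$. We therefore identify classes in $F^2$ with log forms.

For a section of $\mathcal K_2$ on $U$, the form $\operatorname{dlog}$ of it is regular on $U$; along a component of $\bar D$ with local equation $\varpi$ we may write the entries of symbols as powers of $\varpi$ times units, so the form has at most a logarithmic pole there; and $\Omega^2(\log\bar D)$ is a line bundle, so it suffices to check in codimension $1$. So $\operatorname{dlog}\Gamma(U,\mathcal K_2)$ consists of log forms. Since their classes lie in $V_n$ and $V_n$ is a $\mathbb Q$-vector space, we get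
\begin{equation}\label{eq:inclusion}
\operatorname{dlog}\Gamma(U,\mathcal K_2)\otimes\mathbb Q\hookrightarrow V_n .
\end{equation}

\subsection{The shape of a log form}

\begin{lemma}\label{lem:logforms}
Every log form can be written
\[
\eta=h(t)\,dt\wedge\frac{dX}Y=\sum_{0\le k<7n/6}a_k\omega_k ,
\]
where $h$ is a rational function with at most simple poles at $0,t_0,\dots,t_{n-1}$ and no other poles in $\mathbb C$. If $h\neq0$ and $h\sim\mathrm{const}\cdot t^{l-1}$ as $t\to\infty$, then $l<n/6$.
\end{lemma}

\begin{proof}
The relative differential $dX/Y$ is regular and nowhere zero on smooth Weierstrass fibers, so $dt\wedge dX/Y$ generates $\Omega^2$ over $B\cap\mathbb C$. Hence $\eta=h\,dt\wedge dX/Y$ there, with $h$ regular and so constant on the compact fibers; thus $h\in\mathcal O(B\cap\mathbb C)$ is a rational function of $t$.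

\emph{At $\tau\in\{0,t_j\}$.} Consider a general point of the fiber component that meets the zero section. There $Y\ne0$, $(t-\tau,X)$ are local coordinates, and $\bar D$ is $\{t=\tau\}$. So $h$ has at most a simple pole at $\tau$.

\emph{At $\infty$.} Put $t=r^{-6}$, $X=r^{-2n}x'$, $Y=r^{-3n}y'$. This gives $y'^2=x'^3+r^{2n}x'^2+1$, a smooth proper family $S$ near $r=0$. The rational map $S\dashrightarrow\bar X$ is a morphism away from finitely many points, and over small $r\ne0$ it maps into $U$. So at a general point of $\{r=0\}$ the preimage of $\bar D$ is contained in $\{r=0\}$, and the pull-back of a log form has at most a logarithmic pole there. Modulo $dr$ we have $dX/Y=r^n\,dx'/y'$, and $dt=-6r^{-7}dr$. So the pull-back of $\eta$ is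
\[
-6\,h(r^{-6})\,r^{n-7}\,dr\wedge\frac{dx'}{y'}\ \sim\ \mathrm{const}\cdot r^{\,n-6l-1}\,dr\wedge\frac{dx'}{y'} .
\]
Hence $n-6l-1\ge-1$, that is, $l\le n/6$, which means $l<n/6$ if $6\nmid n$. If $6\mid n$, then $\infty\in B$, so $\eta$ is regular over $\infty$ and its pull-back is regular; thus $n-6l-1\ge0$ and again $l<n/6$.

Finally $h=P(t)/(t(t^n+c))$ with a polynomial $P=\sum a_kt^k$, of degree $n+l<7n/6$ if $h\ne0$.
\end{proof}

If $n/6<k<5n/6$, then $k-n<0$ and $k+n>7n/6$, so $\omega_k$ is the \emph{only} form in the list of Lemma~\ref{lem:logforms} with index congruent to $k$ modulo $n$. The same holds for $n-k$, which lies in the same range. In this range a ratio of periods in an eigenspace is therefore a well-defined number; for $k<n/6$ the two forms $\omega_k$ and $\omega_{k+n}$ would mix.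

\section{Periods of the fibers}

Put $z=-t^n/c$ and
\[
E_z:\ Y^2=X^3+X^2-cz .
\]
The fiber over $t$ is $E_z$. Write $(x)_m=x(x+1)\cdots(x+m-1)$, let $\psi=\Gamma'/\Gamma$, and put
\[
F(z)=\sum_{m\ge0}f_mz^m,\quad f_m=\frac{(1/6)_m(5/6)_m}{m!^2},\qquad
\Lambda=2\psi(1)-\psi(\tfrac16)-\psi(\tfrac56).
\]

\emph{The cycle $\delta_0$.} For small $z$ let $\delta_0$ be the lift to $E_z$ of a fixed counterclockwise circle $|X|=\rho<1$ on the branch
\[
Y=X(1+X)^{1/2}\Bigl(1-\frac{cz}{X^2(1+X)}\Bigr)^{1/2}.
\]
Expanding by the binomial series,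
\[
\int_{\delta_0}\frac{dX}Y=\oint\sum_m\frac{(1/2)_m}{m!}(cz)^mX^{-2m-1}(1+X)^{-m-\frac12}\,dX .
\]
The coefficient of $X^{2m}$ in $(1+X)^{-m-1/2}$ is $(m+\frac12)_{2m}/(2m)!$, and $(\frac12)_m(m+\frac12)_{2m}=(\frac12)_{3m}$. Since $(\frac12)_{3m}=27^m(\frac16)_m(\frac12)_m(\frac56)_m$ and $(2m)!=4^m\,m!\,(\frac12)_m$, we get
\[
\int_{\delta_0}\frac{dX}Y=2\pi i\sum_m\frac{(1/2)_{3m}}{m!\,(2m)!}(cz)^m=2\pi iF(z).
\]

\emph{The cycle $\delta_1$.} From $X^3+X^2-cz=(X+\frac23)^2(X-\frac13)+c(1-z)$ we see that the substitution $X=-\frac23-X'$, $Y=iY'$ turns the equation of $E_z$ into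
\begin{equation}\label{eq:primed}
Y'^2=X'^3+X'^2-c(1-z),\qquad \frac{dX}Y=i\,\frac{dX'}{Y'} .
\end{equation}
So $E_z\cong E_{1-z}$. For $z$ near $1$ let $\delta_1$ be the cycle on $E_z$ corresponding to $-\delta_0$ on $E_{1-z}$. Then $\int_{\delta_1}\frac{dX}Y=-i\cdot2\pi iF(1-z)=2\pi F(1-z)$. Continue both cycles flatly to $z\in(0,1)$.

\emph{Monodromy.} We use the connection formula \cite{DLMF}
\begin{multline*}
\Gamma(a)\Gamma(b)\,\frac{{}_2F_1(a,b;a+b;z)}{\Gamma(a+b)}\\
=\sum_{m\ge0}\frac{(a)_m(b)_m}{m!^2}\bigl(2\psi(m+1)-\psi(a+m)-\psi(b+m)-\log(1-z)\bigr)(1-z)^m ,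
\end{multline*}
valid for $|1-z|<1$, $|\arg(1-z)|<\pi$. With $a=\frac16$, $b=\frac56$ and $\Gamma(\frac16)\Gamma(\frac56)=\pi/\sin(\pi/6)=2\pi$ it reads
\begin{equation}\label{eq:connection}
2\pi F(z)=\bigl(\Lambda-\log(1-z)\bigr)F(1-z)+R(1-z),
\end{equation}
with $R$ holomorphic on the unit disc and $R(0)=0$. In particular $F(u)=O\bigl(1+\log\frac1{1-u}\bigr)$ on $(0,1)$.

Let $M_0,M_1$ be transport along counterclockwise loops around $z=0$ and $z=1$ based on $(0,1)$. Around $1$, $\log(1-z)$ increases by $2\pi i$, so by \eqref{eq:connection} $2\pi iF(z)$ continues to $2\pi iF(z)+2\pi F(1-z)$. By \eqref{eq:connection} with $z$ and $1-z$ exchanged, $2\pi F(1-z)$ continues around $0$ to $2\pi F(1-z)-2\pi iF(z)$. The period map $H_1(E_z,\mathbb Z)\to\mathbb C$ is injective, so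
\begin{equation}\label{eq:monodromy}
M_0\delta_0=\delta_0,\qquad M_1\delta_1=\delta_1,\qquad M_1\delta_0=\delta_0+\delta_1,\qquad M_0\delta_1=\delta_1-\delta_0 .
\end{equation}

\section{Cycles in $U$}

\subsection{Twisted chains}

A \emph{twisted $1$-chain} is a finite sum $\sum\gamma_i\otimes\delta_i$ of paths $\gamma_i$ in $B$ with flat sections $\delta_i$ along $\gamma_i$ of the groups $H_1(\,\cdot\,,\mathbb Z)$ of the fibers. Its boundary is the sum of the end values minus the initial values in $\bigoplus_{v\in B}H_1(\pi^{-1}(v),\mathbb Z)$. Transporting a $1$-cycle that represents $\delta_i$ along $\gamma_i$ sweeps out a $2$-chain in $U$. We orient it so that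
\[
\int h\,dt\wedge\frac{dX}Y=\int_{\gamma_i}h\Bigl(\int_{\delta_i}\frac{dX}Y\Bigr)dt .
\]
Up to one global sign its boundary is the final $1$-cycle minus the initial one. If the twisted boundary vanishes, the total boundary is a sum of null-homologous $1$-cycles in fibers, and it can be closed by $2$-chains inside these fibers. This gives a class in $H_2(U,\mathbb Z)$. Since $h\,dt\wedge dX/Y$ vanishes on fibers, its period over this class is $\sum_i\int_{\gamma_i}h\,(\int_{\delta_i}dX/Y)\,dt$, whatever closing chains were chosen. From now on we use the coordinate $s=t/t_0$ on the base, so that $z=s^n$; the points $t_j$ are $s=\zeta^j$.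

\subsection{Tori}

Let $T$ be a small counterclockwise circle around $s=1$ with coefficient $\delta_1$, and $T_*$ a small counterclockwise circle around $s=0$ with coefficient $\delta_0$. Around $s=1$ the coordinate $z$ turns once around $1$, and around $s=0$ it turns $n$ times around $0$. Since $M_1\delta_1=\delta_1$ and $M_0^n\delta_0=\delta_0$ by \eqref{eq:monodromy}, both are closed. Since $F(0)=1$, for $\eta=h\,dt\wedge dX/Y$ as in Lemma~\ref{lem:logforms}
\begin{equation}\label{eq:residues}
\int_{\sigma^jT}\eta=2\pi i\cdot2\pi\,\operatorname{Res}_{t_j}h,\qquad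
\int_{T_*}\eta=(2\pi i)^2\operatorname{Res}_0h .
\end{equation}

\subsection{A cycle that sees both ends of $(0,1)$}

The tori only see residues. We need a cycle whose periods are not residues, and we build it from a loop around $s=1$ that starts near $s=0$. Let $0<b<1$.

\begin{itemize}
\item The \emph{lasso} $L$: from $s=b$ along the real axis to near $1$, once counterclockwise around $1$, and back to $b$, with initial coefficient $\delta_0$. By \eqref{eq:monodromy} the final coefficient is $\delta_0+\delta_1$.
\item The \emph{arcs} $\rho_i$ ($i=0,1$): $s=be^{i\varphi}$, $0\le\varphi\le2\pi/n$, with initial coefficient $\delta_i$.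
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.2]
\draw[dotted] (0,0)--(1.4,0);
\draw[dotted] (0,0)--(60:1.4);
\fill (0,0) circle (.018) node[below left]{$0$};
\fill (1,0) circle (.018) node[right]{\small $1$};
\fill (60:1) circle (.018) node[above right]{\small $\zeta$};
\fill (.4,0) circle (.018) node[below]{$b$};
\fill (60:.4) circle (.018) node[left]{$\zeta b$};
\draw (0.4,0)--(0.85,-0.03) arc[start angle=191.3,end angle=528.7,radius=.153]--cycle;
\draw[->] (0.6,-0.0133)--(0.64,-0.016);
\draw[->] (1.153,-0.01)--(1.153,0.02);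
\node at (.72,-.1) {$L$};
\begin{scope}[rotate=60]
\draw (0.4,0)--(0.85,-0.03) arc[start angle=191.3,end angle=528.7,radius=.153]--cycle;
\draw[->] (1.153,-0.01)--(1.153,0.02);
\end{scope}
\node at (.22,.62) {$\sigma L$};
\draw[thick,->] (.4,0) arc[start angle=0,end angle=32,radius=.4];
\draw[thick] (.4,0) arc[start angle=0,end angle=60,radius=.4];
\node at (30:.55) {$\rho_0,\rho_1$};
\end{tikzpicture}
\caption{The $s$-plane, drawn for $n=6$. The lasso $L$ starts at $b$ with coefficient $\delta_0$ and returns with $\delta_0+\delta_1$; the arcs $\rho_0,\rho_1$ start at $b$ with coefficients $\delta_0,\delta_1$ and end at $\zeta b$.}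
\label{fig:paths}
\end{figure}

Write $\delta$ for $[b]\otimes\delta$, and let $\sigma$ act on twisted chains (see Figure~\ref{fig:paths}). Then $\partial L=\delta_1$. Along $\rho_i$ the coordinate $z=s^n$ turns exactly once around $0$. The fibers over $t$ and $\zeta t$ have the same equation and $\sigma$ is the identity in the coordinates $(X,Y)$, so transport along the arc takes a class $\delta$ to $\sigma(M_0\delta)$. Hence by \eqref{eq:monodromy}
\[
\partial\rho_0=(\sigma-1)\delta_0,\qquad
\partial\rho_1=\sigma(\delta_1-\delta_0)-\delta_1=(\sigma-1)\delta_1-\sigma\delta_0 .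
\]
Now we close up in two steps. The chain $(\sigma-1)L-\rho_1$ has boundary $\sigma\delta_0$: the cycle $\delta_1$ is gone, and $\delta_0$, which is invariant around $0$, is left. Applying $\sigma-1$ once more produces the boundary $\sigma(\sigma-1)\delta_0$, which $\sigma\rho_0$ cancels. So
\begin{equation}\label{eq:W}
W:=(\sigma-1)^2L-(\sigma-1)\rho_1-\sigma\rho_0
\end{equation}
satisfies $\partial W=0$ and defines a class in $H_2(U,\mathbb Z)$. The two factors $\sigma-1$ reflect that $(M_0-1)^2=0$ but $M_0\ne1$ on $\langle\delta_0,\delta_1\rangle$. They are harmless in the eigenspaces with $\zeta^k\neq1$.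

\begin{lemma}\label{lem:b}
The periods $\int_Wh\,dt\wedge\frac{dX}Y$ do not depend on $b$.
\end{lemma}

\begin{proof}
Let $0<b'<b$ and let $I_i$ be the segment from $s=b'$ to $s=b$ with coefficient $\delta_i$. All equalities below are equalities of integrals. Passing from $b$ to $b'$ changes $L$ by $I_0-(I_0+I_1)=-I_1$. We apply Cauchy's theorem to the $1$-form $h\,(\int_{\delta_i}dX/Y)\,dt$, continued from $\arg s=0$ to the sector $b'\le|s|\le b$, $0\le\arg s\le2\pi/n$. It is holomorphic there, and on the side $\arg s=2\pi/n$ the coefficient is $\sigma M_0\delta_i$. So $\rho_0$ changes by $I_0-\sigma I_0$ and $\rho_1$ by $I_1-\sigma(I_1-I_0)=(1-\sigma)I_1+\sigma I_0$. The total change of $W$ is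
\[
-(\sigma-1)^2I_1-(\sigma-1)\bigl[(1-\sigma)I_1+\sigma I_0\bigr]-\sigma(1-\sigma)I_0=0 .\qedhere
\]
\end{proof}

\section{The period ratio}

For $a>0$ put
\[
C(a):=\int_0^1\bigl[(1-u)^{a-1}F(u)-1\bigr]\frac{du}u .
\]
The bracket is $O(u)$ at $u=0$, and $F(u)=O(1+\log\frac1{1-u})$, so the integral converges. Let
\[
\tau_l:=\int_T\omega_l,\qquad \gamma_l:=\int_W\omega_l .
\]

\begin{proposition}\label{prop:ratio}
Let $0<k<n$. Then $\tau_k\ne0$ and
\begin{equation}\label{eq:ratio}
\frac{\gamma_k}{\tau_k}=(\zeta^k-1)^2\Bigl[\frac12+\frac i{2\pi}\Bigl(\Lambda-C\bigl(\tfrac kn\bigr)\Bigr)\Bigr].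
\end{equation}
\end{proposition}

\begin{proof}
Put $a=k/n$. On the ray $s>0$ we have $t^k=t_0^kz^a$ with $z^a>0$, $dt/t=dz/(nz)$ and $t^n+c=c(1-z)$, so
\[
\omega_k=\kappa_k\,\frac{z^{a-1}dz}{1-z}\wedge\frac{dX}Y,\qquad \kappa_k=\frac{t_0^k}{nc}\ne0 ,
\]
and this remains true along $T$, $L$ and the arcs with continued $z^{a-1}$. The first period is a residue:
\[
\tau_k=\kappa_k\oint z^{a-1}\,2\pi F(1-z)\,\frac{dz}{1-z}=-4\pi^2i\,\kappa_k .
\]

\emph{The arcs.} On the arcs $|z|=b^n$, and the continued periods $2\pi iF(z)$ and $2\pi F(1-z)=(\Lambda-\log z)F(z)+R(z)$, with $0\le\arg z\le2\pi$, are $O(1+\log\frac1b)$ as $b\to0$. So the arc integrals of $\omega_k$ are $O\bigl(b^k(1+\log\frac1b)\bigr)$ and tend to $0$ as $b\to0$; here $k>0$ is used. Since $\gamma_k$ does not depend on $b$ (Lemma~\ref{lem:b}) and $\int_{\sigma(\cdot)}\omega_k=\zeta^k\int_{(\cdot)}\omega_k$, we obtain $\gamma_k=(\zeta^k-1)^2G_k$ with $G_k=\lim_{b\to0}\int_L\omega_k$.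

\emph{The lasso.} Let the circle of $L$ be $z=1-\varepsilon e^{i\theta}$, $0\le\theta\le2\pi$. The way out carries $\delta_0$ and the way back carries $\delta_0+\delta_1$, so $\delta_0$ cancels on the segment and
\[
\frac{G_k}{\kappa_k}=\int_{0\le\theta\le2\pi}z^{a-1}\,2\pi iF(z)\frac{dz}{1-z}-2\pi\int_0^{1-\varepsilon}z^{a-1}F(1-z)\frac{dz}{1-z} ,
\]
where $F(z)$ is continued along the circle from $\theta=0$. The left side does not depend on $\varepsilon$; we let $\varepsilon\to0$. On the circle $dz/(1-z)=-i\,d\theta$ and $\log(1-z)=\log\varepsilon+i\theta$, so by \eqref{eq:connection} the first term is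
\[
\int_0^{2\pi}(\Lambda-\log\varepsilon-i\theta)\,d\theta+o(1)=2\pi(\Lambda-\log\varepsilon)-2\pi^2i+o(1).
\]
In the second, put $u=1-z$ and write $\log\varepsilon=-\int_\varepsilon^1\frac{du}u$:
\[
\int_0^{1-\varepsilon}z^{a-1}F(1-z)\frac{dz}{1-z}+\log\varepsilon=\int_\varepsilon^1\bigl[(1-u)^{a-1}F(u)-1\bigr]\frac{du}u\to C(a).
\]
The divergent terms cancel, and $G_k/\kappa_k=2\pi(\Lambda-C(a))-2\pi^2i$. Dividing by $\tau_k/\kappa_k=-4\pi^2i$ gives \eqref{eq:ratio}.
\end{proof}

\begin{lemma}\label{lem:convex}
The function $H(a)=C(a)+C(1-a)$ on $(0,1)$ satisfies $H(\frac16)=H(\frac56)=2\Lambda$ and $H(a)<2\Lambda$ for $\frac16<a<\frac56$.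
\end{lemma}

\begin{proof}
For each $u\in(0,1)$ the function $a\mapsto(1-u)^{a-1}$ is strictly convex and $F(u)>0$. So $C$ is strictly convex, and so is $H$. It remains to evaluate $H(\frac16)=H(\frac56)=C(\frac16)+C(\frac56)$.

From $\psi(x)-\psi(1)=\int_0^1\frac{1-v^{x-1}}{1-v}\,dv$ with $v=1-u$,
\begin{equation}\label{eq:psi}
\int_0^1\bigl[(1-u)^{a-1}-1\bigr]\frac{du}u=\psi(1)-\psi(a).
\end{equation}
Expanding $F-1$ (all terms are positive) and using the beta integral,
\[
C(a)=\psi(1)-\psi(a)+\sum_{m\ge1}f_m\int_0^1u^{m-1}(1-u)^{a-1}du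
=\psi(1)-\psi(a)+\sum_{m\ge1}f_m\frac{\Gamma(m)\Gamma(a)}{\Gamma(m+a)} .
\]
For $a=\frac16$ we have $\Gamma(m+\frac16)=(\frac16)_m\Gamma(\frac16)$, which cancels a factor of $f_m$, and the sum becomes
\[
\sum_{m\ge1}\frac{(5/6)_m}{m!}\cdot\frac1m=\int_0^1\bigl[(1-u)^{-5/6}-1\bigr]\frac{du}u=\psi(1)-\psi(\tfrac16)
\]
by the binomial series and \eqref{eq:psi}. So $C(\frac16)=2(\psi(1)-\psi(\frac16))$. For $a=\frac56$ the factor $(\frac56)_m$ cancels instead, and the sum becomes $\int_0^1[(1-u)^{-1/6}-1]\frac{du}u=\psi(1)-\psi(\frac56)$; so $C(\frac56)=2(\psi(1)-\psi(\frac56))$. Adding, $H(\frac16)=2\Lambda$.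
\end{proof}

\section{Upper bounds}

\subsection{Vanishing in the eigenspaces with $\frac16<\frac kn<\frac56$}

Let $\eta=\sum a_k\omega_k$ represent a class in $V_n$. Its periods over $H_2(U,\mathbb Z)$ lie in $(2\pi i)^2\mathbb Q$. For $j\in\mathbb Z/n$ put
\[
p_j=(2\pi i)^{-2}\int_{\sigma^jT}\eta,\qquad q_j=(2\pi i)^{-2}\int_{\sigma^jW}\eta,\qquad
p_*=(2\pi i)^{-2}\int_{T_*}\eta ,
\]
all rational, and for $k\in\mathbb Z/n$ let
\[
\hat p_k=\frac1n\sum_{j}\zeta^{-jk}p_j,\qquad \hat q_k=\frac1n\sum_{j}\zeta^{-jk}q_j .
\]

\begin{proposition}\label{prop:vanishing}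
If $n/6<k<5n/6$, then $a_k=0$ and $\hat p_k=0$.
\end{proposition}

\begin{proof}
Since $\int_{\sigma^jT}\omega_l=\zeta^{jl}\tau_l$, the number $(2\pi i)^2\hat p_k$ is the sum of $a_l\tau_l$ over all $l\equiv k$ modulo $n$ occurring in Lemma~\ref{lem:logforms}. By the remark after that lemma only $l=k$ occurs. The same applies to $W$, so
\[
a_k\tau_k=(2\pi i)^2\hat p_k,\qquad a_k\gamma_k=(2\pi i)^2\hat q_k ,
\]
and likewise with $n-k$ in place of $k$. As the $p_j,q_j$ are real, $\hat p_{n-k}=\overline{\hat p_k}$ and $\hat q_{n-k}=\overline{\hat q_k}$.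

Suppose $a_k\ne0$. Then $\hat p_k\ne0$ because $\tau_k\ne0$, hence $\hat p_{n-k}\ne0$, hence $a_{n-k}\neq0$, and
\[
\frac{\gamma_{n-k}}{\tau_{n-k}}=\frac{\hat q_{n-k}}{\hat p_{n-k}}=\overline{\Bigl(\frac{\gamma_k}{\tau_k}\Bigr)} .
\]
Insert \eqref{eq:ratio} on both sides and divide by $(\zeta^{-k}-1)^2=\overline{(\zeta^k-1)^2}\ne0$. The real parts $\frac12$ agree, and the imaginary parts give $\Lambda-C(1-\frac kn)=-(\Lambda-C(\frac kn))$, that is, $H(\frac kn)=2\Lambda$. This contradicts Lemma~\ref{lem:convex}. So $a_k=0$, and then $\hat p_k=0$.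
\end{proof}

This proof only uses that the periods divided by $(2\pi i)^2$ are real. Rationality enters in Section~\ref{sec:galois}.

\subsection{Residues determine the class}

By \eqref{eq:residues} the numbers $p_*,p_j$ are, up to constants, the residues of $h$. If they all vanish, the residue theorem on the boundary components forces $\eta$ to be holomorphic on $\bar X$, and Hodge theory then excludes a real class.

\begin{proposition}\label{prop:residues}
If $p_*=0$ and $p_j=0$ for all $j$, then $\eta=0$. Hence the $\mathbb Q$-linear map $V_n\to\mathbb Q^{n+1}$, $[\eta]\mapsto(p_*,(p_j)_j)$, is injective.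
\end{proposition}

\begin{proof}
We first show that $\eta$ is a holomorphic form on $\bar X$. For a component $C$ of $\bar D$ let $\operatorname{Res}_C\eta$ be the residue, a $1$-form on $C\cong\mathbb P^1$ with at most simple poles at the points where $C$ meets other components. If $C=\{x=0\}$ and $C'=\{y=0\}$ meet at $P$ and $\eta=f\frac{dx}x\wedge\frac{dy}y$ there, then $\operatorname{Res}_C\eta=f(0,y)\frac{dy}y$ and $\operatorname{Res}_{C'}\eta=-f(x,0)\frac{dx}x$. So the point residues of $\operatorname{Res}_C\eta$ and $\operatorname{Res}_{C'}\eta$ at $P$ are opposite. If all point residues of $\operatorname{Res}_C\eta$ vanish, then $\operatorname{Res}_C\eta$ is a regular form on $\mathbb P^1$, hence $0$, and $\eta$ has no pole along $C$. So it suffices to show that all point residues vanish.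

\emph{Over $\infty$.} If $6\mid n$, then $\infty\in B$ and there is nothing to show. If $6\nmid n$, the components over $\infty$ form a tree. On a leaf of the tree there is at most one point residue, and it is $0$ by the residue theorem; so the opposite residue on the neighbor is $0$ too. Removing leaves one after the other we find that all point residues vanish.

\emph{Over $0$ and $t_j$.} Let $C_0$ be the component over $\tau\in\{0,t_j\}$ that meets the zero section. By \eqref{eq:residues} and the assumption, $h$ has no pole at $\tau$. In the coordinates $(t-\tau,X)$ at a general point of $C_0$ we see that $\eta$ has no pole along $C_0$, so $\operatorname{Res}_{C_0}\eta=0$. The components over $\tau$ form a cycle, so each of them contains exactly two crossing points. Each neighbor of $C_0$ has point residue $0$ at a point where it meets $C_0$, hence at both of its points by the residue theorem; going around the cycle, all point residues vanish.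

So $\eta$ extends to $\tilde\eta\in H^0(\bar X,\Omega^2)$. The class $[\eta]\in(2\pi i)^2H^2(U,\mathbb Q)$ is real, so $[\tilde\eta]-\overline{[\tilde\eta]}$ lies in the kernel of $H^2(\bar X,\mathbb C)\to H^2(U,\mathbb C)$. This kernel is the image of $H^2_{\bar D}(\bar X,\mathbb C)$, which is spanned by the classes of the components of $\bar D$; these are of type $(1,1)$. But $[\tilde\eta]-\overline{[\tilde\eta]}$ has components only in types $(2,0)$ and $(0,2)$. So $[\tilde\eta]=0$, and $\tilde\eta=0$ because holomorphic $2$-forms on $\bar X$ inject into cohomology.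
\end{proof}

\subsection{Galois conjugation}\label{sec:galois}

\begin{proposition}\label{prop:upper}
$\dim_{\mathbb Q}V_n\le2$ if $6\nmid n$, and $\dim_{\mathbb Q}V_n\le4$ if $6\mid n$.
\end{proposition}

\begin{proof}
Since the $p_j$ are rational, the automorphism $\zeta\mapsto\zeta^r$ of $\mathbb Q(\zeta)$, with $r$ prime to $n$, maps $\hat p_k$ to $\hat p_{rk}$. So for each $d\mid n$ the $\hat p_k$ with $k$ of order $d$ in $\mathbb Z/n$ are conjugate to each other; if one vanishes, all do. We claim that for $d\ge2$, $d\ne6$, there is $j$ prime to $d$ with $\frac16<\frac jd<\frac56$: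
\begin{itemize}
\item $d=2$: $j=1$.
\item $d$ odd: $j=\frac{d-1}2$, with $d=2j+1$ and $\frac13\le\frac jd<\frac12$.
\item $4\mid d$: $j=\frac d2-1$, which is odd, with $d=2j+2$ and $\frac14\le\frac jd<\frac12$.
\item $d\equiv2$ modulo $4$, $d\ge10$: $j=\frac d2-2$, which is odd, with $d=2j+4$ and $\frac3{10}\le\frac jd<\frac12$.
\end{itemize}
In each case $\gcd(j,d)=1$ is visible from the formula for $d$. For $d\mid n$ the element $k=jn/d$ has order $d$ and satisfies $n/6<k<5n/6$, so $\hat p_k=0$ by Proposition~\ref{prop:vanishing}. Hence $\hat p_k=0$ unless $k$ has order $1$ or $6$.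

By Fourier inversion, $p_j=\sum_k\hat p_k\zeta^{jk}$, so $(p_j)$ is a rational vector annihilated by $x-1$ if $6\nmid n$, or by $(x-1)(x^2-x+1)$ if $6\mid n$, where $x$ acts as the cyclic shift $(p_j)\mapsto(p_{j+1})$. The rational vectors with this property form a space of dimension $1$, respectively $3$. With $p_*$ and Proposition~\ref{prop:residues} the bounds follow.
\end{proof}

For $d=6$ the only units are $1$ and $5$, and $\frac16,\frac56$ are the endpoints at which Lemma~\ref{lem:convex} gives equality.

\section{The two symbols}\label{sec:symbols}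

For a smooth surface $S$ and a curve $C\subset S$ the tame symbol is
\[
\partial_C\{f,g\}=(-1)^{ab}\,f^bg^{-a}\big|_C,\qquad a=\operatorname{ord}_Cf,\ b=\operatorname{ord}_Cg .
\]
The Gersten complex
\begin{equation}\label{eq:gersten}
K_2(\mathbb C(S))\xrightarrow{\ \partial\ }\bigoplus_C\mathbb C(C)^*\xrightarrow{\operatorname{div}}\bigoplus_P\mathbb Z
\end{equation}
computes $H^i(S,\mathcal K_2)$, $i=0,1,2$. Here $C$ and $P$ run over the irreducible curves and the points of $S$, and on a singular curve $\operatorname{div}$ is computed on the normalization and pushed forward. In particular $\Gamma(U,\mathcal K_2)$ consists of the elements of $K_2(\mathbb C(U))$ with trivial tame symbols along all curves in $U$. Writing $f=\varpi^au$, $g=\varpi^bv$ with a local equation $\varpi$ of $C$ and units $u,v$, one reads off that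
\begin{equation}\label{eq:restame}
\operatorname{Res}_C\operatorname{dlog}\kappa=-\operatorname{dlog}\partial_C\kappa\qquad(\kappa\in K_2(\mathbb C(S))).
\end{equation}

\begin{lemma}\label{lem:dlog}
On a surface with equation $Y^2=X^3+X^2+e$, where $e$ is a nonconstant function on the base,
\[
\operatorname{dlog}\Bigl\{\frac{Y-X}{Y+X},-\frac e{X^3}\Bigr\}=-\frac{de}e\wedge\frac{dX}Y .
\]
\end{lemma}

\begin{proof}
Put $q=Y/X$. Then $q^2=X+1+eX^{-2}$, $\operatorname{dlog}\frac{q-1}{q+1}=\frac{2\,dq}{q^2-1}$, and $2q\,dq=(1-2eX^{-3})\,dX+X^{-2}de$. So the left side is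
\[
\frac{(1-2eX^{-3})dX+X^{-2}de}{q(q^2-1)}\wedge\Bigl(\frac{de}e-3\frac{dX}X\Bigr)
=-\frac{(1-2eX^{-3})+3eX^{-3}}{q(q^2-1)}\,\frac{de}e\wedge dX ,
\]
and $q(q^2-1)=Y(X^3+e)/X^3=Y(1+eX^{-3})$.
\end{proof}

\begin{proposition}\label{prop:two}
The symbols $\alpha,\beta$ of \eqref{eq:symbols} lie in $\Gamma(U,\mathcal K_2)$, and
\[
\operatorname{dlog}\alpha=-n\,\frac{dt}t\wedge\frac{dX}Y,\qquad
\operatorname{dlog}\beta=\frac{i\,n\,t^{n-1}dt}{t^n+c}\wedge\frac{dX}Y .
\]
For $\alpha$ one has $p_*=-n$ and $p_j=0$ for all $j$; for $\beta$ one has $p_*=0$ and $p_j=1$ for all $j$. In particular $\dim V_n\ge2$ for all $n\ge1$.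
\end{proposition}

\begin{proof}
\emph{Tame symbols of $\alpha$.} The first entry has zeros or poles in $U\cap\pi^{-1}(\mathbb C)$ only along $Y=\pm X$; there $X^3=-t^n$ (and $X\neq0$ since $t\ne0$), so the second entry is $1$. The second entry has zeros or poles there only along $X=0$, where $Y^2=t^n\ne0$, and along the zero section, where $X/Y=0$; on both the first entry is $1$. If $6\mid n$, put $X=s^{-n/3}x$, $Y=s^{-n/2}y$ with $s=1/t$. Along the fiber $s=0$ the first entry $\frac{y-s^{n/6}x}{y+s^{n/6}x}$ restricts to $1$ and the second, $-1/x^3$, is generically a unit. So all tame symbols along curves in $U$ are trivial.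

\emph{Tame symbols of $\beta$.} With $X=-\frac23-X'$, $Y=iY'$ as in \eqref{eq:primed} and $e'=-(t^n+c)$ we have
\[
Y'^2=X'^3+X'^2+e',\qquad \beta=\Bigl\{\frac{Y'-X'}{Y'+X'},-\frac{e'}{X'^3}\Bigr\}.
\]
Over $B\cap\mathbb C$ the function $e'$ has no zeros, so the check for $\alpha$ applies with primes. If $6\mid n$, then near the fiber at $\infty$ we have $X'=s^{-n/3}(-x-\frac23s^{n/3})$ and $Y'=-is^{-n/2}y$; so on that fiber $X'/Y'$ vanishes, the first entry is $1$, and $e'/X'^3=s^ne'/(-x-\frac23s^{n/3})^3$ is generically a unit.

\emph{Forms and periods.} Lemma~\ref{lem:dlog} with $e=t^n$ gives $\operatorname{dlog}\alpha$. With $e'$ it gives $\operatorname{dlog}\beta=-\frac{de'}{e'}\wedge\frac{dX'}{Y'}$, and $\frac{dX'}{Y'}=-i\frac{dX}Y$. By \eqref{eq:residues}, $p_*=\operatorname{Res}_0h$ and $p_j=\operatorname{Res}_{t_j}h/i$. For $\alpha$, $h=-n/t$. For $\beta$, $h=int^{n-1}/(t^n+c)$ has residue $i$ at each $t_j$ and none at $0$. So the two classes are independent, and $\dim V_n\ge2$ by \eqref{eq:inclusion}.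
\end{proof}

If $6\nmid n$, Propositions~\ref{prop:upper} and \ref{prop:two} give $V_n=\mathbb Q\operatorname{dlog}\alpha\oplus\mathbb Q\operatorname{dlog}\beta$, and with \eqref{eq:inclusion} this proves Theorem~\ref{thm:main} in that case, and Corollary~\ref{cor:answer}.

\section{Two more classes when $6\mid n$}

It remains to show that $\operatorname{dlog}\Gamma(U,\mathcal K_2)$ has rank at least $4$ if $6\mid n$. The difficulty is to produce elements of $K_2$ with prescribed residues $m_j$ along the nodal fibers. We do this for $n=6$ and pull back. The obstruction lives in $H^1(\mathcal X,\mathcal K_2)$. For $n=6$ the surface is rational, this group is a quotient of $\operatorname{Pic}\otimes\,\mathbb C^*$, and the characters of $\mu_6$ that we need do not occur in $\operatorname{Pic}$; so the obstruction is torsion.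

Let $n=6$ until the last subsection, $\mathcal X=\mathcal X_6$, $\zeta=e^{2\pi i/6}$, $\Phi_6(x)=x^2-x+1$. Let $\chi,\bar\chi$ be the two faithful characters of $\mu_6=\langle\sigma\rangle$; these are the ones on which $\Phi_6(\sigma)$ vanishes.

\subsection{The surface is rational and $\Phi_6(\sigma)$ is invertible on $\operatorname{Pic}\otimes\,\mathbb Q$}

With $x=X/t^2$, $y=Y/t^3$, $s=1/t$ the equation becomes $y^2=x^3+s^2x^2+1$, that is,
\[
(y-xs)(y+xs)=x^3+1 .
\]
So $y$ and $s$ are rational functions of $x$ and $y-xs$, and $\mathcal X$ is a rational surface. Hence $\operatorname{Pic}(\mathcal X)\otimes\mathbb Q=H^2(\mathcal X,\mathbb Q)$ and the odd cohomology of $\mathcal X$ vanishes.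

\begin{lemma}\label{lem:pic}
Neither $\chi$ nor $\bar\chi$ occurs in $H^2(\mathcal X,\mathbb C)$. So there is a polynomial $P\in\mathbb Q[x]$ such that $P(\sigma)\Phi_6(\sigma)=1$ on $\operatorname{Pic}(\mathcal X)\otimes\mathbb Q$.
\end{lemma}

\begin{proof}
The virtual representation $\sum_i(-1)^iH^i_c$ of $\mu_6$ is additive over invariant decompositions into locally closed pieces. We decompose $\mathbb P^1=\mathbb C^*\sqcup\{0\}\sqcup\{\infty\}$.

The group $\mu_6$ acts freely on the part of $\mathcal X$ over $\mathbb C^*$, since it acts freely on $\mathbb C^*$. So this part contributes a multiple of the regular representation. Its Euler number is $6$, one for each nodal fiber, so the contribution is the regular representation itself.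

At $0$ the fiber is $I_6$. Since $\sigma$ preserves the zero section, it fixes the component meeting it, and so acts on the $6$-cycle of components trivially or by a reflection. Hence $H^0$, $H^1$ (that of the cycle graph) and $H^2$ (permutation of the components) contain only characters of order at most $2$.

At $\infty$ the fiber is $y^2=x^3+1$, and $\sigma$ acts by $x\mapsto\zeta^{-2}x$, $y\mapsto\zeta^{-3}y=-y$. So it multiplies $dx/y$ by $-\zeta^{-2}=\zeta$, and the fiber contributes $2-(\chi+\bar\chi)$.

In total, $\chi$ and $\bar\chi$ occur in $H^0+H^2+H^4$ with multiplicity $1-1=0$. So $\Phi_6$ is prime to the minimal polynomial of $\sigma$ on $H^2(\mathcal X,\mathbb Q)$, and $P$ exists.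
\end{proof}

\subsection{$H^1(S,\mathcal K_2)$ of a rational surface}

\begin{lemma}\label{lem:h1}
For a smooth projective rational surface $S$ the map
\[
\operatorname{Pic}(S)\otimes\mathbb C^*\to H^1(S,\mathcal K_2),\qquad [C]\otimes\lambda\mapsto(C,\lambda),
\]
is surjective. Here $(C,\lambda)$ denotes the class of the constant function $\lambda$ on $C$ in \eqref{eq:gersten}.
\end{lemma}

\begin{proof}
The map is well defined since $\partial_C\{f,\lambda\}=\lambda^{-\operatorname{ord}_Cf}$. The projective bundle formula
\[
H^1(\mathbb P(\mathcal E),\mathcal K_2)=\bigoplus_{0\le i\le\operatorname{rk}\mathcal E-1}H^{1-i}(Z,\mathcal K_{2-i})\,\xi^i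
\]
for a vector bundle $\mathcal E$ on $Z$ \cite{Gillet} gives the claim for $\mathbb P^2$ (with $Z$ a point: only $\mathbb C^*\xi$ survives) and for Hirzebruch surfaces (with $Z=\mathbb P^1$: we get $\mathbb C^*\xi$ and $H^1(\mathbb P^1,\mathcal K_2)=\mathbb C^*\cdot[\mathrm{pt}]$, which pulls back to the fiber class). Every smooth projective rational surface arises from one of these by blowing up points. So let $S'\to S$ be the blow-up of $p\in S$, with exceptional curve $E$, and assume the claim for $S$.

The Gersten complex of $S'$ is an extension of that of $S'\setminus E=S\setminus p$ by the shifted complex $\mathbb C(E)^*\to\bigoplus_{P\in E}\mathbb Z$, so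
\[
\mathbb C^*=H^0(E,\mathcal K_1)\to H^1(S',\mathcal K_2)\to H^1(S\setminus p,\mathcal K_2)
\]
is exact, and the first map is $\lambda\mapsto(E,\lambda)$. Moreover $H^1(S\setminus p,\mathcal K_2)=H^1(S,\mathcal K_2)$: a cocycle on $S\setminus p$, viewed on $S$, has divisor a multiple of $p$, and divisors of functions on the projective curves in $S$ have degree $0$, so it is a cocycle on $S$. Given a class on $S'$, its restriction to $S\setminus p$ is therefore a sum of $(C_i,\lambda_i)$ with curves $C_i\subset S$. Subtracting $(C_i',\lambda_i)$ for the strict transforms $C_i'$ leaves a class in the image of $\mathbb C^*$, that is, of the form $(E,\lambda)$.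
\end{proof}

\subsection{Construction of the symbols}

Let $D_j$ be the nodal fiber over $t_j$. In the coordinates \eqref{eq:primed} it is $Y'^2=X'^2(1+X')$. With $w=Y'/X'$ we have $X'=w^2-1$, the normalization is the $w$-line, and $w=\pm1$ are the two preimages of the node. Put
\[
u_j:=\frac{Y'-X'}{Y'+X'}\Big|_{D_j}=\frac{w-1}{w+1},\qquad\text{so that}\qquad
\frac{dX'}{Y'}=\frac{2\,dw}{w^2-1}=\operatorname{dlog}u_j,\quad \frac{dX}Y\Big|_{D_j}=i\operatorname{dlog}u_j .
\]
The zero and the pole of $u_j$ both lie over the node, so $\operatorname{div}(u_j)=0$ on $D_j$ and $(D_j,u_j)$ is a cocycle in \eqref{eq:gersten}.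

For $m=(m_j)\in\mathbb Q[\mu_6]$ put
\[
\xi_m=\sum_jm_j(D_j,u_j)\in H^1(\mathcal X,\mathcal K_2)\otimes\mathbb Q .
\]
Since $u_{j+1}\circ\sigma=u_j$, the map $m\mapsto\xi_m$ is $\mu_6$-equivariant. Let $m$ lie in the $2$-dimensional subspace $\mathbb Q[\mu_6]_{(6)}$ killed by $\Phi_6(\sigma)$. Then $\Phi_6(\sigma)\xi_m=0$. On the other hand, by Lemma~\ref{lem:h1} the target is an equivariant quotient of $(\operatorname{Pic}(\mathcal X)\otimes\mathbb Q)\otimes(\mathbb C^*\otimes\mathbb Q)$ with $\sigma$ acting on the first factor, so by Lemma~\ref{lem:pic} $P(\sigma)\Phi_6(\sigma)=1$ on it. Hence $\xi_m=0$.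

So for integral $m\in\mathbb Q[\mu_6]_{(6)}$ there are $N\ge1$ and $\kappa_m\in K_2(\mathbb C(\mathcal X))$ with tame symbol $u_j^{Nm_j}$ along $D_j$ for each $j$ and trivial tame symbols along all other curves. In particular $\kappa_m\in\Gamma(U_6,\mathcal K_2)$, where the subscript indicates $n$.

Write $\operatorname{dlog}\kappa_m=h\,dt\wedge\frac{dX}Y$. Its residue along $D_j$ is $\operatorname{Res}_{t_j}h\cdot i\operatorname{dlog}u_j$, and by \eqref{eq:restame} it is $-Nm_j\operatorname{dlog}u_j$. Hence $i\operatorname{Res}_{t_j}h=-Nm_j$ and, by \eqref{eq:residues},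
\[
p_j=-i\operatorname{Res}_{t_j}h=Nm_j .
\]
So the vectors $(p_j)$ of the classes $\operatorname{dlog}\kappa_m$ span the $2$-dimensional space $\mathbb Q[\mu_6]_{(6)}$, which meets the constant vectors only in $0$. Together with the values of $(p_*,(p_j))$ for $\alpha$ and $\beta$ in Proposition~\ref{prop:two} this shows that $\operatorname{dlog}\Gamma(U_6,\mathcal K_2)$ has rank at least $4$.

\subsection{General $n$ divisible by $6$, and the end of the proof}

Let $6\mid n$. The preimage of $B_6$ under $t\mapsto t^{n/6}$ is $B_n$ (the point $\infty$ belongs to both), and the dominant morphism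
\[
U_n\to U_6,\qquad (X,Y,t)\mapsto(X,Y,t^{n/6}),
\]
is the base change of $U_6\to B_6$ along $B_n\to B_6$. It pulls back sections of $\mathcal K_2$ compatibly with $\operatorname{dlog}$, and the pull-back of $2$-forms is injective. So $\operatorname{dlog}\Gamma(U_n,\mathcal K_2)$ has rank at least $4$. By \eqref{eq:inclusion} and Proposition~\ref{prop:upper},
\[
4\le\dim\bigl(\operatorname{dlog}\Gamma(U_n,\mathcal K_2)\otimes\mathbb Q\bigr)\le\dim V_n\le4 ,
\]
so equality holds throughout. This completes the proof of Theorem~\ref{thm:main}. \qed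

\begin{remark}
The identity $C(\frac16)+C(\frac56)=2\Lambda$ of Lemma~\ref{lem:convex} is forced by these classes. For $n=6$ the only index $l$ with $0\le l<7$ congruent to $1$ (respectively $5$) modulo $6$ is $l=1$ (respectively $l=5$), and $\operatorname{dlog}\kappa_m$ with $m\ne0$ has $\hat p_1\neq0$; so the argument of Proposition~\ref{prop:vanishing} applies with $k=1$ up to the conclusion $H(\frac16)=2\Lambda$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Asakura}
Masanori Asakura, \emph{On dlog image of $K_2$ of elliptic surface minus singular fibers}, arXiv:math/0511190 (2005).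

\bibitem{Deligne}
Deligne, \emph{Hodge II}.

\bibitem{DLMF}
DLMF, formula 15.8.10.

\bibitem{Gillet}
Gillet, \emph{Riemann--Roch theorems for higher algebraic K-theory}, Adv. Math. 40 (1981).

\end{thebibliography}

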